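\title{Quasi-isometries to planar graphs cannot always be made additive}

\begin{abstract}
We show that a graph quasi-isometric to a planar graph need not be $(1,A)$-quasi-isometric to any planar graph, for any $A$. This answers a question of Georgakopoulos and Vigolo in the negative. The example is the graph on $\mathbb{Q}^2$ in which two points are adjacent when their Euclidean distance is at most $1$. In a planar graph distances are integers and crossing geodesics share a vertex. If such a graph approximated the Euclidean plane with bounded additive error, these two facts would produce point sets of bounded discrepancy with respect to axis-parallel boxes, and Schmidt's lower bound excludes them. The method also gives a locally finite example, a logarithmic lower bound on the additive error for Euclidean discs, and the same negative result for a large class of curved norms. Normed planes whose unit ball is a rational polygon, on the other hand, are $(1,A)$-quasi-isometric to planar graphs.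
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(X,d_X)$ and $(Y,d_Y)$ be metric spaces, and let $M\ge1$ and $A\ge0$ be real numbers. An \emph{$(M,A)$-quasi-isometry} from $X$ to $Y$ is a map $\varphi\colon X\to Y$ such that
\[
\frac1M\,d_X(x,y)-A\le d_Y(\varphi(x),\varphi(y))\le M\,d_X(x,y)+A\qquad\text{for all }x,y\in X,
\]
and every point of $Y$ is within distance $A$ of $\varphi(X)$. If such a map exists, $X$ is \emph{$(M,A)$-quasi-isometric} to $Y$, and two spaces are \emph{quasi-isometric} if this holds for some $M$ and $A$. The constant $A$ erases the small-scale structure, and $M$ measures how much long distances are distorted. When $M=1$, all distances are preserved up to a bounded additive error.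

Graphs are connected and may be infinite. We identify a graph with its vertex set and the graph metric, in which every edge has length $1$. One may instead include the edges as unit intervals; sending points to nearest vertices turns an $(M,A)$-quasi-isometry in one convention into an $(M,2A+M+1)$-quasi-isometry in the other, so $M$ is not affected. In the negative results below we use only that the finite subgraphs of a planar graph are planar, and the graphs in the positive results are locally finite and come with a drawing in the plane.

Nguyen, Scott and Seymour showed that there are planar graphs $G$ and $H$ with an $(M,A)$-quasi-isometry from $G$ to $H$ for some $M,A$, but no $(1,A')$-quasi-isometry for any $A'$. So the multiplicative constant cannot be removed if the target is prescribed. Georgakopoulos and Vigolo \cite{GV} ask what happens if the target may be chosen freely: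

\begin{quote}
\emph{Must every graph $G$ that is quasi-isometric to a planar graph be $(1,A)$-quasi-isometric to some planar graph $H'$, for some constant $A$ depending on $G$?}
\end{quote}

For planar $G$ one takes $H'=G$, so the question concerns non-planar graphs. The simplest cases suggest a positive answer. Join two integers when they differ by at most $4$. This graph contains $K_5$, its metric is $\lceil |x-y|/4\rceil$, and the identity map to the path $\mathbb{Z}$ distorts distances by the factor $4$; but $x\mapsto\lfloor x/4\rfloor$ is a $(1,1)$-quasi-isometry onto the path. In general there is much freedom in the choice of $H'$: subdividing the edges of a planar graph assigns arbitrary integer lengths to them and keeps the graph planar. In dimension two, rounding both coordinates is a $(1,2)$-quasi-isometry from the plane with the $\ell^1$ norm onto the grid $\mathbb{Z}^2$, and Theorem~\ref{thm:polygon} below does the same for a family of norms that approximate the Euclidean norm arbitrarily well. Nevertheless the answer is negative. Throughout, $|\cdot|$ is the Euclidean norm,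 and $\mathbb{Z}^2$ denotes the grid graph, whose metric is the $\ell^1$ distance.

\begin{theorem}\label{thm:main}
Let $G$ be the graph on $\mathbb{Q}^2$ in which $x\sim y$ if and only if $0<|x-y|\le1$. Then $G$ is $(\sqrt2,3)$-quasi-isometric to the grid $\mathbb{Z}^2$, but there is no $(1,A)$-quasi-isometry from $G$ to a planar graph, for any $A$.
\end{theorem}

The graph $G$ has infinite degrees, but this is not the source of the obstruction. The obstruction is already visible, quantitatively, on bounded pieces of the Euclidean plane.

\begin{theorem}\label{thm:quant}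
\begin{enumerate}
\item[(i)] There are absolute constants $c>0$ and $r_0$ such that if a closed Euclidean disc of radius $r\ge r_0$ has a $(1,A)$-quasi-isometry to a planar graph, then $A\ge c\log r$.
\item[(ii)] There is a locally finite graph $G^*$ that is quasi-isometric to $\mathbb{Z}^2$ but not $(1,A)$-quasi-isometric to any planar graph, for any $A$.
\end{enumerate}
\end{theorem}

The property of the Euclidean norm that matters is curvature. Let $\|\cdot\|$ be a norm on $\mathbb{R}^2$, and call $\{p:\|p\|=1\}$ its \emph{unit circle}. The norm is \emph{curved} at a unit vector $u$ if for some $w\notin\mathbb{R}u$ there are $\gamma\in\mathbb{R}$ and $\kappa>0$ with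
\begin{equation}\label{eq:curved}
\|u+qw\|=1+\gamma q+\tfrac12\kappa q^2+o(q^2)\qquad(q\to0).
\end{equation}
An expansion of this form then holds for every $w\notin\mathbb{R}u$ (Lemma~\ref{lem:curved}).

\begin{theorem}\label{thm:curved}
Suppose that $\|\cdot\|$ is curved at some unit vector $u$ that is not parallel to any nondegenerate segment contained in the unit circle of $\|\cdot\|$. Then $(\mathbb{R}^2,\|\cdot\|)$ is not $(1,A)$-quasi-isometric to any planar graph, for any $A$. The hypothesis holds whenever the unit circle contains a $C^2$ arc of nonvanishing curvature.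
\end{theorem}

\begin{theorem}\label{thm:polygon}
If the unit ball of $\|\cdot\|$ is a polygon with vertices in $\mathbb{Q}^2$, then $(\mathbb{R}^2,\|\cdot\|)$ is $(1,A)$-quasi-isometric to a planar graph for some $A$. Consequently, for every $\varepsilon>0$ the graph $G$ of Theorem~\ref{thm:main} is $(1+\varepsilon,A_\varepsilon)$-quasi-isometric to a planar graph for some $A_\varepsilon$. So $G$ is $(M,A)$-quasi-isometric to a planar graph for some $A$ precisely when $M>1$.
\end{theorem}

We do not determine whether the bound $\log r$ in Theorem~\ref{thm:quant}(i) is attained, and we do not treat norms covered by neither Theorem~\ref{thm:curved} nor Theorem~\ref{thm:polygon}.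

\section{Distances between two parallel lines}\label{sec:idea}

Fix an integer $L\ge2$. For integers $s,t$ consider the points $(0,s)$ and $(L,t)$ on two vertical lines, and let $T(s,t)$ be their distance in some metric. The proof studies the \emph{mixed differences} of the table $T$,
\begin{equation}\label{eq:mixed}
m(i,j)=T(i-1,j)+T(i,j-1)-T(i-1,j-1)-T(i,j).
\end{equation}
They do not change if a function $a(s)+b(t)$ is added to $T$, and they telescope: for $s\le s'$ and $t\le t'$,
\begin{equation}\label{eq:telescope}
\sum_{s<i\le s'}\ \sum_{t<j\le t'}m(i,j)=T(s,t')+T(s',t)-T(s,t)-T(s',t').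
\end{equation}
Indeed, the inner sum equals $U(i-1)-U(i)$ with $U(i)=T(i,t')-T(i,t)$, and the outer sum then equals $U(s)-U(s')$. We say that $T$ satisfies the \emph{Monge inequality} if the right side of \eqref{eq:telescope} is nonnegative whenever $s<s'$ and $t<t'$; by \eqref{eq:telescope} this is the same as $m\ge0$.

\begin{example}\label{ex:three}
If $T(s,t)=F(t-s)$, then $m(i,j)=F(d+1)+F(d-1)-2F(d)$ with $d=j-i$.
\begin{enumerate}
\item[(a)] \emph{The Euclidean plane.} Here $F(d)=\sqrt{L^2+d^2}$, and $m(i,j)$ is a value of $F''(x)=L^2(L^2+x^2)^{-3/2}$ at some $x\in(d-1,d+1)$. So $0<m\le 1/L$, and $m$ is close to $1/L$ when $|d|$ is small compared with $L$. The Monge inequality holds, and $m$ is never an integer.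
\item[(b)] \emph{The graph $G$.} Here $F(d)=\lceil\sqrt{L^2+d^2}\,\rceil$ by \eqref{eq:ceil} below, so $F(0)=L$ and $F(1)=F(2)=L+1$. At $d=1$ we get $m=(L+1)+L-2(L+1)=-1$. The values of $m$ are integers, the table is within $1$ of the Euclidean one, and the Monge inequality fails.
\item[(c)] \emph{The grid $\mathbb{Z}^2$.} Here $F(d)=L+|d|$, so $m=2$ for $d=0$ and $m=0$ otherwise. The values are nonnegative integers, all the mass lies on the diagonal, and the table is far from the Euclidean one.
\end{enumerate}
\end{example}

Each metric has two of three properties: $m$ is an integer, $m\ge0$, and $T$ is within a constant of the Euclidean table. A planar graph approximating the Euclidean plane with additive error $B$ would have all three. Integrality is automatic. The Monge inequality holds in (a) because the diagonals of a convex quadrilateral cross: if a shortest path from $(0,s)$ to $(L,t')$ and one from $(0,s')$ to $(L,t)$ meet at $z$, we exchange their second halves at $z$ and obtain paths from $(0,s)$ to $(L,t)$ and from $(0,s')$ to $(L,t')$ of the same total length. In a planar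 graph two geodesics that cross share a vertex, and the same exchange applies.

Suppose all three properties hold, and read $m(i,j)$ as a number of points placed in the cell $(i,j)$. Since $\sqrt{L^2+(t-s)^2}\approx L+\frac{s^2+t^2}{2L}-\frac{st}{L}$, identity \eqref{eq:telescope} says that the box $(s,s']\times(t,t']$ contains $(s'-s)(t'-t)/L+O(B)$ points. Every box, of every shape, holds its fair share of points up to a bounded error. In dimension one this is easy: put $\lfloor i/L\rfloor-\lfloor (i-1)/L\rfloor$ points at $i$, and every interval $(s,s']$ holds $(s'-s)/L$ points up to an error less than $1$. In dimension two it is impossible once the number of points is large: the error is at least a constant times the logarithm of the number of points (Lemma~\ref{lem:schmidt}).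

Two issues shape the proof. First, the average value of $m$ is $1/L$, so a Monge inequality with an additive error in each cell is useless; it has to be exact. For this reason the two lines are replaced by geodesics $\alpha,\beta$ of the planar graph, which only approximately follow straight lines and may drift sideways by about $\sqrt{BL}$. This drift is unbounded, but to first order it changes $T$ by a function $a(s)+b(t)$. Second, the window $|s|,|t|\le W$ must be chosen well. It carries about $4W^2/L$ points, so $W$ must be much larger than $\sqrt L$, while the error of the quadratic approximation is of order $W^4/L^3$, which is bounded for $W\le L^{3/4}$.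

\section{Charts}\label{sec:charts}

It is convenient to reverse the quasi-isometry and to think of the vertices of the planar graph as having positions in the plane.

\begin{lemma}\label{lem:inverse}
Let $\varphi\colon X\to Y$ be an $(M,A)$-quasi-isometry. For each $y\in Y$ choose $\psi(y)\in X$ with $d_Y(\varphi\psi(y),y)\le A$. Then $d_X(\psi\varphi(x),x)\le2MA$ for all $x\in X$, and $\psi$ is an $(M,3MA)$-quasi-isometry from $Y$ to $X$.
\end{lemma}

\begin{proof}
The lower bound for $\varphi$ gives $d_X(\psi\varphi(x),x)\le M\bigl(d_Y(\varphi\psi\varphi(x),\varphi(x))+A\bigr)\le 2MA$, so $\psi(Y)$ is $2MA$-dense. For $y,y'\in Y$ the number $\delta=d_Y(\varphi\psi(y),\varphi\psi(y'))$ is within $2A$ of $d_Y(y,y')$, and $(\delta-A)/M\le d_X(\psi(y),\psi(y'))\le M(\delta+A)$.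
\end{proof}

Thus the direction of the map plays no role in Theorems~\ref{thm:main}--\ref{thm:polygon} beyond a bounded factor in the additive constant. The argument is local, and the next definition records what it needs at scale $L$.

\begin{definition}\label{def:chart}
Let $\|\cdot\|$ be a norm on $\mathbb{R}^2$ and $B,L>0$. A \emph{$(B,L)$-chart} of a graph $H$ is a map $\pi\colon V(H)\to\mathbb{R}^2$ such that
\begin{enumerate}
\item[(C1)] $d_H(w,w')\ge\|\pi(w)-\pi(w')\|-B$ for all vertices $w,w'$;
\item[(C2)] $d_H(w,w')\le\|\pi(w)-\pi(w')\|+B$ whenever $\|\pi(w)\|,\|\pi(w')\|\le30L$;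
\item[(C3)] every $p$ with $\|p\|\le20L$ is within $B$ of $\pi(V(H))$.
\end{enumerate}
\end{definition}

Condition (C1) is required everywhere because a geodesic between two vertices positioned near the origin could a priori pass through vertices positioned far away; (C1) is what keeps it close.

\begin{lemma}\label{lem:chart}
Let $X\subseteq\mathbb{R}^2$ carry a metric $d$, and let $C\ge0$, $L>0$. Suppose that $d(x,y)\ge\|x-y\|$ for all $x,y\in X$, that $d(x,y)\le\|x-y\|+C$ whenever $\|x\|,\|y\|\le30L$, and that every $p$ with $\|p\|\le20L$ is within $C$ of $X$ in the norm. If there is a $(1,A)$-quasi-isometry $\varphi$ from $(X,d)$ to a graph $H$, then $H$ has a $(B,L)$-chart for every positive $B\ge3A+C$.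
\end{lemma}

\begin{proof}
Let $\pi\colon V(H)\to X$ be the map of Lemma~\ref{lem:inverse}. Then $|d_H(w,w')-d(\pi(w),\pi(w'))|\le3A$, which gives (C1) and (C2). If $\|p\|\le20L$ and $x\in X$ satisfies $\|p-x\|\le C$, then $\|p-\pi\varphi(x)\|\le C+d(x,\pi\varphi(x))\le C+2A$, which gives (C3).
\end{proof}

\section{Crossing geodesics and the Monge inequality}\label{sec:monge}

Let $\|\cdot\|$ be a norm on $\mathbb{R}^2$. Let $u,v$ be unit vectors and $\lambda$ a linear functional with
\[
\lambda(u)=0,\qquad\lambda(v)=1,\qquad|\lambda(p)|\le\|p\|\ \text{ for all }p.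
\]
Write $p=\xi(p)u+\lambda(p)v$, and think of $\xi$ as the horizontal and $\lambda$ as the vertical coordinate. Then
\begin{equation}\label{eq:coord}
|\xi(p)|=\|p-\lambda(p)v\|\le2\|p\|,\qquad\|p\|\le|\xi(p)|+|\lambda(p)|.
\end{equation}
In the Euclidean case $u=e_1$, $v=e_2$. Given $B$ and $L$, put $h=10L$. We need near-geodesics from $-hv$ to $hv$ to stay near the vertical axis. A number $\rho\ge0$ is a \emph{drift bound} for $(B,L)$ if
\begin{equation}\label{eq:drift}
\|p+hv\|+\|hv-p\|\le2h+7B\quad\text{implies}\quad|\xi(p)|\le\rho.
\end{equation}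

\begin{proposition}\label{prop:monge}
Let $B\ge1$, let $L\ge1000B$ be an integer, let $\rho\le L/100$ be a drift bound for $(B,L)$, and let $W\le L/100$ be a positive integer. If a planar graph $H$ has a $(B,L)$-chart, then there are an integer-valued function $T$ on $\{-W,\dots,W\}^2$ and real numbers $x_s,z_t\in[-\rho,\rho]$ such that
\begin{enumerate}
\item[(a)] $\bigl|T(s,t)-\|(L+z_t-x_s)u+(t-s)v\|\bigr|\le11B$ for all $s,t$;
\item[(b)] $T(s,t)+T(s',t')\le T(s,t')+T(s',t)$ whenever $s<s'$ and $t<t'$.
\end{enumerate}
\end{proposition}

We recall the two facts about planar graphs that are used. Contracting a connected subgraph of a finite planar graph to a single vertex gives a planar graph, and a planar graph contains no subdivision of $K_{3,3}$. A hexagon together with its three long diagonals is a copy of $K_{3,3}$, the two sides being the two sets of alternate vertices. Two of the diagonals will come from two geodesics that ought to cross. These alone do not contradict planarity: a cycle with two crossing chords is a subdivided $K_4$, and one chord can be drawn outside the cycle.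 The third diagonal is a path $\sigma$ far to the left, which blocks the outside; see Figure~\ref{fig:frame}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,-2.4)--(0,2.4) (1.6,-2.4)--(1.6,2.4);
\draw[dashed] (-2.4,-2.4)--(-2.4,2.4);
\draw[line width=1.8pt] (0,1.5)--(0,2.4) (1.6,1.5)--(1.6,2.4)--(-2.4,2.4);
\draw[line width=1.8pt] (0,-1.5)--(0,-2.4) (1.6,-1.5)--(1.6,-2.4)--(-2.4,-2.4);
\draw (0,-0.6)--(1.6,0.6) (0,0.6)--(1.6,-0.6);
\fill (0,-0.6) circle (2pt) node[left] {$\alpha(s)$} (0,0.6) circle (2pt) node[left] {$\alpha(s')$};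
\fill (1.6,-0.6) circle (2pt) node[right] {$\beta(t)$} (1.6,0.6) circle (2pt) node[right] {$\beta(t')$};
\node[above] at (-0.4,2.4) {$K_+$};
\node[below] at (-0.4,-2.4) {$K_-$};
\node[left] at (-2.4,0) {$\sigma$};
\begin{scope}[xshift=7cm]
\draw (0,-2)--(-1.2,-0.9)--(-1.2,0.9)--(0,2)--(1.2,0.9)--(1.2,-0.9)--cycle;
\draw (-1.2,-0.9)--(1.2,0.9) (-1.2,0.9)--(1.2,-0.9);
\draw[dashed] (0,2) .. controls (-3.2,2) and (-3.2,-2) .. (0,-2);
\fill (0,2) circle (2pt) node[above] {$k_+$} (0,-2) circle (2pt) node[below] {$k_-$};
\fill (-1.2,-0.9) circle (2pt) node[left] {$x$} (-1.2,0.9) circle (2pt) node[left] {$x'$};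
\fill (1.2,0.9) circle (2pt) node[right] {$y$} (1.2,-0.9) circle (2pt) node[right] {$y'$};
\end{scope}
\end{tikzpicture}
\caption{Left (not to scale): two long geodesics $\alpha,\beta$ of a planar graph, connected subgraphs $K_+,K_-$ (thick) containing their ends, a path $\sigma$ from $K_+$ to $K_-$ (dashed), and geodesics from $\alpha(s)$ to $\beta(t')$ and from $\alpha(s')$ to $\beta(t)$. Right: if the last two geodesics share no vertex, contracting $K_\pm$ to vertices $k_\pm$ gives a subdivided hexagon with its three long diagonals, that is, a subdivision of $K_{3,3}$.}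
\label{fig:frame}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:monge}]
Let $\pi$ be the chart. For a vertex $w$ we abbreviate $\xi(\pi(w))$ and $\lambda(\pi(w))$ to $\xi(w)$ and $\lambda(w)$. The numerical comparisons below follow from $B\le L/1000$ and $\rho,W\le L/100$.

\medskip\noindent\emph{Step 1: the geodesics $\alpha$ and $\beta$.}
The points $\pm hv$, $Lu\pm hv$ and $-hu\pm hv$ have norm at most $20L$. By (C3) there are vertices $a_\pm,b_\pm,c_\pm$ whose positions are within $B$ of $\pm hv$, $Lu\pm hv$, $-hu\pm hv$, respectively. Let $\alpha$ be a geodesic of $H$ from $a_-$ to $a_+$. Since $\|\pi(a_+)-\pi(a_-)\|$ is within $2B$ of $2h$, conditions (C1) and (C2) show that its length $|\alpha|$ is within $3B$ of $2h$. Let $\alpha(s)$ be its vertex at distance $h+s$ from $a_-$, for $-h\le s\le|\alpha|-h$; note that $|\alpha|-h\ge h-3B>3L$. For $p=\pi(\alpha(s))$, condition (C1) gives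
\[
\|p+hv\|\le h+s+2B,\qquad\|hv-p\|\le|\alpha|-h-s+2B\le h-s+5B.
\]
The sum is at most $2h+7B$, so $|\xi(p)|\le\rho$ by \eqref{eq:drift}. Since $\lambda\le\|\cdot\|$, we also get $h+\lambda(p)\le h+s+2B$ and $h-\lambda(p)\le h-s+5B$. Let $\beta$ be a geodesic from $b_-$ to $b_+$, indexed in the same way; the same computation applies to $p=\pi(\beta(t))-Lu$. Altogether
\begin{equation}\label{eq:position}
|\lambda(\alpha(s))-s|\le5B,\quad|\xi(\alpha(s))|\le\rho,\quad|\lambda(\beta(t))-t|\le5B,\quad|\xi(\beta(t))-L|\le\rho .
\end{equation}
In particular $\alpha$ and $\beta$ are disjoint, since $\rho<L-\rho$.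

For $|s|,|t|\le W$ put $T(s,t)=d_H(\alpha(s),\beta(t))$, $x_s=\xi(\alpha(s))$ and $z_t=\xi(\beta(t))-L$. By \eqref{eq:coord} and \eqref{eq:position} both positions have norm at most $L+\rho+W+5B\le30L$, and their difference is $(L+z_t-x_s)u+(t-s+e)v$ with $|e|\le10B$. Now (C1) and (C2) give (a).

\medskip\noindent\emph{Step 2: walks along segments.}
Let $[p,p']$ be a segment in the ball $\{\|\cdot\|\le20L\}$, and let $w,w'$ be vertices positioned within $B$ of $p$ and $p'$. We claim that some walk from $w$ to $w'$ has all its vertices positioned within $6B$ of the segment. Take points $p=p_0,\dots,p_k=p'$ on the segment with consecutive distances at most $1$, and by (C3) vertices $w=w_0,\dots,w_k=w'$ with $\|\pi(w_i)-p_i\|\le B$. By (C2), $d_H(w_i,w_{i+1})\le1+3B\le4B$. Join consecutive $w_i$ by geodesics. A vertex $z$ on the geodesic from $w_i$ to $w_{i+1}$ has $\|\pi(z)-\pi(w_i)\|\le4B+B$ by (C1), hence $\|\pi(z)-p_i\|\le6B$.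

\medskip\noindent\emph{Step 3: the frame.}
Let $\tau_\pm$ be a walk from $b_\pm$ through $a_\pm$ to $c_\pm$ along the horizontal segments $[Lu\pm hv,\pm hv]$ and $[\pm hv,-hu\pm hv]$, and let $\sigma$ be a walk from $c_+$ to $c_-$ along the vertical segment $[-hu+hv,-hu-hv]$. By Step 2 and \eqref{eq:coord},
\[
\lambda\ge h-6B\ \text{ on }\tau_+,\qquad\lambda\le-h+6B\ \text{ on }\tau_-,\qquad\xi\le-h+12B\ \text{ on }\sigma.
\]
Let $K_+$ be the subgraph formed by $\tau_+$ and the subpaths of $\alpha$ and $\beta$ with indices $\ge3L$, and let $K_-$ be formed by $\tau_-$ and the subpaths with indices $\le-3L$. Both are connected, because $\tau_\pm$ contains $a_\pm$ and $b_\pm$. We have $\lambda\ge3L-5B$ on $K_+$ and $\lambda\le-3L+5B$ on $K_-$, so $K_+$ and $K_-$ are disjoint. A vertex of $\alpha$ or $\beta$ with index of absolute value less than $3L$ has $|\lambda|\le3L+5B<h-6B$, so it is not on $\tau_\pm$; as $\alpha$ and $\beta$ are disjoint paths, it is not in $K_\pm$. The walk $\sigma$ avoids $\alpha\cup\beta$, because $-h+12B<-\rho$. Take the last vertex of $\sigma$ in $K_+$ and the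 first vertex after it in $K_-$; the part of $\sigma$ between them contains a path $\sigma_0$ from $K_+$ to $K_-$ with no interior vertex in $K_+\cup K_-$.

\medskip\noindent\emph{Step 4: geodesics from $\alpha$ to $\beta$.}
Let $|s|,|t|\le W$ and let $P$ be any geodesic from $\alpha(s)$ to $\beta(t)$. By (a) and \eqref{eq:coord} its length is at most $L+2\rho+2W+11B\le1.1L$. By (C1) every vertex $z$ of $P$ has $\|\pi(z)-\pi(\alpha(s))\|\le1.1L+B$, so
\[
|\lambda(z)|\le W+5B+1.1L+B<2L,\qquad\xi(z)\ge-\rho-2(1.1L+B)>-3L.
\]
Since $2L<3L-5B$ and $-3L>-h+12B$, the geodesic $P$ avoids $K_+\cup K_-\cup\sigma$.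

A geodesic $P$ may meet $\alpha$ and $\beta$ many times, and we simplify it. Let $x$ be the last vertex of $P$ on $\alpha$, and $y$ the first vertex after $x$ on $\beta$. Replace the part of $P$ from $\alpha(s)$ to $x$ by the subpath of $\alpha$ with the same ends, and the part from $y$ to $\beta(t)$ by the subpath of $\beta$. Here we use that $\alpha$ and $\beta$ are geodesics: the length does not change. The result $P_{s,t}$ is a geodesic from $\alpha(s)$ to $\beta(t)$, so it avoids $K_+\cup K_-\cup\sigma$ as well, and it consists of a subpath of $\alpha$, a \emph{bridge} from $x$ to $y$ with no interior vertex on $\alpha\cup\beta$, and a subpath of $\beta$.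

\medskip\noindent\emph{Step 5: crossing.}
Let $s<s'$ and $t<t'$. We claim that $P_{s,t'}$ and $P_{s',t}$ share a vertex. Suppose not. Let their bridges run from $x$ to $y$ and from $x'$ to $y'$, respectively. The subpaths of $\alpha$ from $\alpha(s)$ to $x$ and from $\alpha(s')$ to $x'$ are disjoint and $s<s'$, so the index of $x$ is smaller than that of $x'$. The subpaths of $\beta$ from $y$ to $\beta(t')$ and from $y'$ to $\beta(t)$ are disjoint and $t'>t$, so the index of $y$ is larger than that of $y'$. In the finite subgraph formed by $K_\pm,\alpha,\beta,\sigma_0,P_{s,t'},P_{s',t}$, contract $K_+$ and $K_-$ to vertices $k_+$ and $k_-$. The resulting graph is planar. It contains the cycle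
\[
k_-,\ \alpha(-3L+1),\dots,\alpha(3L-1),\ k_+,\ \beta(3L-1),\dots,\beta(-3L+1),\ k_-,
\]
on which the six distinct vertices $k_-,x,x',k_+,y,y'$ appear in this order. The image of $\sigma_0$ and the two bridges join the opposite pairs $k_-k_+$, $xy$ and $x'y'$. By Steps 3 and 4 their interiors avoid the cycle and the bridges avoid $\sigma_0$, and by assumption the bridges are disjoint. This is a subdivision of $K_{3,3}$, a contradiction.

Let $z$ be a common vertex. Since $z$ lies on both geodesics,
\begin{align*}
T(s,t)+T(s',t')&\le d_H(\alpha(s),z)+d_H(z,\beta(t))+d_H(\alpha(s'),z)+d_H(z,\beta(t'))\\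
&=T(s,t')+T(s',t).\qedhere
\end{align*}
\end{proof}

Step 5 is the only place in the negative results where planarity is used.

\section{Discrepancy of boxes}\label{sec:disc}

The next lemma is Schmidt's lower bound, and the proof follows Hal\'asz.

\begin{lemma}\label{lem:schmidt}
Let $Z\subset[0,1)^2$ be a finite multiset, let $N\ge1$ be real, and for $(x,y)\in[0,1]^2$ put
\[
D(x,y)=\#\bigl(Z\cap[0,x)\times[0,y)\bigr)-Nxy.
\]
Then $\sup|D|\ge\log_2N/4608$.
\end{lemma}

To bound $\sup|D|$ from below we look for a test function $\Psi$ with $\int\Psi D$ large and $\int|\Psi|$ bounded. The source of discrepancy is emptiness. Cut the unit square into somewhat more than $2|Z|$ congruent rectangles; at least half of them contain no point, and on those the term $-Nxy$ cannot be compensated. Each shape of rectangle yields a constant lower bound, there are about $\log_2N$ shapes, and the task is to add up their contributions.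

\begin{proof}
Let $\Delta=\sup|D|$. If $\Delta\ge N/2$ we are done, since $\log_2N\le N$. Otherwise $\bigl||Z|-N\bigr|=|D(1,1)|<N/2$, so $N/2<|Z|<3N/2$. Choose the integer $n$ with $2|Z|\le2^n<4|Z|$; then
\begin{equation}\label{eq:n}
N<2^n<6N.
\end{equation}

\emph{Haar functions.} A dyadic interval is a set $I=[a2^{-i},(a+1)2^{-i})\subseteq[0,1)$ with integers $a,i\ge0$. Let $\psi_I$ be $-1$ on the left half of $I$, $+1$ on the right half, and $0$ elsewhere. Then $\int\psi_I=0$, and $\int\psi_I(x)\,x\,dx=|I|^2/4$, because the right half is the left half shifted by $|I|/2$. For a dyadic rectangle $R=I\times J$ let $\psi_R(x,y)=\psi_I(x)\psi_J(y)$; it has integral $0$ against every function whose restriction to $R$ depends on at most one variable, and $\int\psi_R\,xy=|R|^2/16$. A point $p\in Z$ contributes $\mathbf 1[p_1<x]\,\mathbf 1[p_2<y]$ to $D$. If $p\notin R$, then $p_1\notin I$ or $p_2\notin J$, so one of the two factors is constant on $R$. Hence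
\begin{equation}\label{eq:empty}
\int\psi_RD=-N|R|^2/16\qquad\text{if }R\cap Z=\emptyset.
\end{equation}

\emph{One shape.} For $0\le i\le n$, the dyadic rectangles of width $2^{-i}$ and height $2^{-(n-i)}$, which we call \emph{$i$-rectangles}, partition $[0,1)^2$ into $2^n$ pieces. Define $f_i$ on an $i$-rectangle $R$ as $-\psi_R$ if $R\cap Z=\emptyset$ and as $0$ otherwise. Then $|f_i|\le1$ and $\int f_i=0$. At least $2^n-|Z|\ge2^{n-1}$ of the $i$-rectangles are empty, so \eqref{eq:empty} gives
\begin{equation}\label{eq:one}
\int f_iD\ge2^{n-1}\cdot N2^{-2n}/16=N2^{-n}/32.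
\end{equation}

\emph{Products.} Let $i_1<\dots<i_k$ with $k\ge2$, and $q=i_k-i_1$. Let $R=I\times J$ be a dyadic rectangle of width $2^{-i_k}$ and height $2^{-(n-i_1)}$. For each $l$ it lies in a single $i_l$-rectangle $I_l\times J_l$. If $l<k$, then $I_l$ is strictly longer than $I$, so $I$ lies in one half of $I_l$ and $\psi_{I_l}$ is constant on $I$, while $I_k=I$. In the same way $\psi_{J_l}$ is constant on $J$ for $l>1$, while $J_1=J$. So on $R$ the product $f_{i_1}\cdots f_{i_k}$ is $0$ or $\pm\psi_R$, and in the second case $R$ lies in an empty rectangle. There are $|R|^{-1}=2^{n+q}$ such $R$, and \eqref{eq:empty} gives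
\begin{equation}\label{eq:prod}
\int f_{i_1}\cdots f_{i_k}=0,\qquad\Bigl|\int f_{i_1}\cdots f_{i_k}D\Bigr|\le N|R|/16=N2^{-n-q}/16.
\end{equation}

\emph{The test function.} Let $\eta=\frac14$ and $\Psi=\prod_{i=0}^n(1+\eta f_i)-1$. The product is nonnegative, and expanding it shows that its integral is $1$; so $\int|\Psi|\le2$ however large $n$ is. The linear part of $\Psi$ is $\eta\sum f_i$. Group the terms with $k\ge2$ factors by $i_1$ and $q$. The indices $i_2,\dots,i_{k-1}$ form a subset of the $q-1$ integers strictly between $i_1$ and $i_1+q$, so the coefficients add up to $\sum_k\eta^k\binom{q-1}{k-2}=\eta^2(1+\eta)^{q-1}$. Using $\sum_{q\ge1}(1+\eta)^{q-1}2^{-q}=1/(1-\eta)$, we get from \eqref{eq:one} and \eqref{eq:prod}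
\[
\int\Psi D\ge(n+1)\,\eta\,\frac{N2^{-n}}{32}-(n+1)\frac{\eta^2}{1-\eta}\,\frac{N2^{-n}}{16}
=(n+1)\frac{N2^{-n}}{32}\Bigl(\frac14-\frac16\Bigr)=\frac{(n+1)N2^{-n}}{384}.
\]
Therefore $2\Delta\ge(n+1)N2^{-n}/384$. By \eqref{eq:n}, $N2^{-n}>1/6$ and $n+1>\log_2N$, so $\Delta\ge\log_2N/4608$.
\end{proof}

\begin{remark}\label{rem:sqrt}
The simpler test function $\sum_if_i$ has $L^1$ norm at most its $L^2$ norm, which is at most $\sqrt{n+1}$ because the $f_i$ are orthogonal by \eqref{eq:prod}. With \eqref{eq:one} and \eqref{eq:n} this gives $\Delta\ge\sqrt{n+1}/192$. An unbounded lower bound is all that Theorems~\ref{thm:main}, \ref{thm:quant}(ii) and \ref{thm:curved} need; the product is needed for the order $\log r$ in Theorem~\ref{thm:quant}(i).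
\end{remark}

We now turn a distance table into a point set.

\begin{lemma}\label{lem:table}
Let $W\ge1$ be an integer, and let $T\colon\{-W,\dots,W\}^2\to\mathbb{Z}$ satisfy the Monge inequality of Proposition~\ref{prop:monge}(b). Suppose that
\[
T(s,t)=a(s)+b(t)-\mu st+e(s,t),\qquad|e|\le E,
\]
where $\mu>0$, $2\mu W\le1$ and $N:=4\mu W^2\ge1$. Then $4E+1\ge\log_2N/4608$.
\end{lemma}

\begin{proof}
For $-W<i,j\le W$ the mixed difference $m(i,j)$ of \eqref{eq:mixed} is an integer, and it is nonnegative by the Monge inequality. Insert the form of $T$ into \eqref{eq:telescope}. The functions $a,b$ cancel and $-\mu(st'+s't-st-s't')=\mu(s'-s)(t'-t)$, so for $s\le s'$, $t\le t'$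
\begin{equation}\label{eq:box}
\Bigl|\sum_{s<i\le s'}\ \sum_{t<j\le t'}m(i,j)-\mu(s'-s)(t'-t)\Bigr|\le4E.
\end{equation}
Let $Z$ consist of $m(i,j)$ copies of the point $\bigl(\frac{i+W-1/2}{2W},\frac{j+W-1/2}{2W}\bigr)\in(0,1)^2$, for all $i,j$. Fix $(x,y)\in[0,1]^2$. The condition $\frac{i+W-1/2}{2W}<x$ is equivalent to $i+W\le k$ with $k=\lceil2Wx+\frac12\rceil-1$, and $0\le k\le2W$, $|k-2Wx|\le\frac12$. Define $k'$ from $y$ in the same way. By \eqref{eq:box} with $s=t=-W$, $s'=k-W$, $t'=k'-W$, the box $[0,x)\times[0,y)$ contains $\mu kk'$ points up to an error $4E$. Moreover $Nxy=\mu(2Wx)(2Wy)$ and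
\[
|kk'-(2Wx)(2Wy)|\le|k-2Wx|\,k'+2Wx\,|k'-2Wy|\le2W.
\]
So $|D(x,y)|\le4E+2\mu W\le4E+1$, and Lemma~\ref{lem:schmidt} applies.
\end{proof}

Both hypotheses on $T$ are needed. The table $T(s,t)=-\mu st$ satisfies the Monge inequality with $E=0$ but is not integer-valued, and $T(s,t)=\lceil-\mu st\rceil$ is integer-valued with $E\le1$; in both cases $N$ can be arbitrarily large.

\section{The Euclidean norm: proofs of Theorems~\ref{thm:main} and \ref{thm:quant}}\label{sec:euclid}

\begin{proposition}\label{prop:euclid}
Let $B\ge1$ and let $L\ge10^8B$ be an integer. If a planar graph has a $(B,L)$-chart for the Euclidean norm, then $\log_2L\le4\cdot10^6B$.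
\end{proposition}

\begin{proof}
Take $u=e_1$, $v=e_2$, $\lambda(p)=p_2$, $\xi(p)=p_1$, $h=10L$.

\emph{Drift.} The vector $hv-p=(-p_1,h-p_2)$ has the same length as $(p_1,h-p_2)$, and $p+hv=(p_1,h+p_2)$. The triangle inequality gives $|p+hv|+|hv-p|\ge|(2p_1,2h)|$. If the left side is at most $2h+7B$, then $p_1^2\le(h+\frac72B)^2-h^2=7Bh+\frac{49}4B^2\le8Bh=80BL$. So $\rho=\sqrt{80BL}$ is a drift bound, and $\rho\le L/100$ because $L\ge8\cdot10^5B$.

\emph{The table.} Let $W=\lfloor L^{3/4}\rfloor$. Then $W\le L/100$ because $L^{1/4}\ge100$. Let $T,x_s,z_t$ be given by Proposition~\ref{prop:monge}, and write $\Lambda=L+z_t-x_s$ and $q=t-s$. Then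
\[
\bigl|T(s,t)-\sqrt{\Lambda^2+q^2}\bigr|\le11B,\qquad|\Lambda-L|\le2\sqrt{80BL},\qquad\Lambda\ge L/2,\qquad|q|\le2L^{3/4}.
\]
From $1+\frac x2-\frac{x^2}8\le\sqrt{1+x}\le1+\frac x2$ for $x\ge0$, applied with $x=q^2/\Lambda^2$, we get
\[
0\le\Lambda+\frac{q^2}{2\Lambda}-\sqrt{\Lambda^2+q^2}\le\frac{q^4}{8\Lambda^3}\le\frac{16L^3}{L^3}=16.
\]
The term $\Lambda$ is a function of $s$ plus a function of $t$. The term $q^2/2\Lambda$ mixes the drift with $q$, and we replace $\Lambda$ by $L$ in it:
\[
\Bigl|\frac{q^2}{2\Lambda}-\frac{q^2}{2L}\Bigr|=\frac{q^2|\Lambda-L|}{2\Lambda L}\le\frac{4L^{3/2}\cdot2\sqrt{80BL}}{L^2}=8\sqrt{80B}\le72B.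
\]
Expanding $q^2=s^2-2st+t^2$, we obtain
\[
T(s,t)=\Bigl[L-x_s+\frac{s^2}{2L}\Bigr]+\Bigl[z_t+\frac{t^2}{2L}\Bigr]-\frac{st}L+e(s,t),\qquad|e|\le11B+16+72B\le99B.
\]

\emph{Conclusion.} Apply Lemma~\ref{lem:table} with $\mu=1/L$. We have $2W/L\le1$, and $W\ge L^{3/4}/2$ gives $N=4W^2/L\ge\sqrt L$. So $397B\ge4\cdot99B+1\ge\log_2L/(2\cdot4608)$, and $2\cdot4608\cdot397<4\cdot10^6$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $x\ne y$ in $\mathbb{Q}^2$ and $k=\lceil|x-y|\rceil$. The points $x+\frac jk(y-x)$, $0\le j\le k$, are rational, and consecutive ones are at distance at most $1$, so $d_G(x,y)\le k$. Conversely every edge has Euclidean length at most $1$, so the integer $d_G(x,y)$ is at least $|x-y|$. Hence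
\begin{equation}\label{eq:ceil}
d_G(x,y)=\lceil|x-y|\rceil,\qquad|x-y|\le d_G(x,y)\le|x-y|+1.
\end{equation}

Let $\nu$ send a point to a nearest point of $\mathbb{Z}^2$, so that $|\nu(x)-x|\le1/\sqrt2$ and $|\nu(x)-\nu(y)|$ is within $\sqrt2$ of $|x-y|$. Since $|\cdot|\le\|\cdot\|_1\le\sqrt2\,|\cdot|$,
\begin{equation}\label{eq:round}
|x-y|-\sqrt2\le d_{\mathbb{Z}^2}(\nu(x),\nu(y))\le\sqrt2\,|x-y|+2.
\end{equation}
With \eqref{eq:ceil} this gives $d_G(x,y)-1-\sqrt2\le d_{\mathbb{Z}^2}(\nu(x),\nu(y))\le\sqrt2\,d_G(x,y)+2$. As $\nu$ is onto and $1+\sqrt2<3$, it is a $(\sqrt2,3)$-quasi-isometry.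

Suppose that there is a $(1,A)$-quasi-isometry from $G$ to a planar graph $H$. By \eqref{eq:ceil} and the density of $\mathbb{Q}^2$, Lemma~\ref{lem:chart} applies with $C=1$ and every $L$. So with $B=3A+1$ the graph $H$ has a $(B,L)$-chart for every $L$, and Proposition~\ref{prop:euclid} gives $\log_2L\le4\cdot10^6B$ for all integers $L\ge10^8B$. This is false for large $L$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}(i)]
Let $X$ be the closed disc of radius $r\ge3600$ about $0$, with a $(1,A)$-quasi-isometry to a planar graph $H$. Let $L=\lfloor r/30\rfloor$ and $B=\max(1,3A)$. Then $L\ge r/60\ge\sqrt r$. Since $20L\le r$, Lemma~\ref{lem:chart} applies with $C=0$ and gives a $(B,L)$-chart. If $L\ge10^8B$, then $\log_2L\le4\cdot10^6B$ by Proposition~\ref{prop:euclid}. Otherwise $\log_2L\le L<10^8B$. In both cases $\log_2r\le2\log_2L\le2\cdot10^8B$. Choose $r_0$ with $\log_2r_0>2\cdot10^8$. For $r\ge r_0$ we get $B>1$, so $B=3A$ and $A\ge\log_2r/(6\cdot10^8)$.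
\end{proof}

To obtain a locally finite example we replace $\mathbb{Q}^2$ by a set that is finite in bounded regions. If the subdivision points in the proof of \eqref{eq:ceil} must be rounded to a mesh of size $\varepsilon$, each step loses a length of order $\varepsilon$, and a walk of length $d$ loses about $\varepsilon d$. This is bounded on a square of side $2n$ if $\varepsilon$ is of order $1/n$. Since charts are local, it suffices to place larger and larger squares with finer and finer meshes farther and farther out.

\begin{proof}[Proof of Theorem~\ref{thm:quant}(ii)]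
For $n\ge1$ let $c_n=(4n^2,0)$ and $Q_n=c_n+[-n,n]^2$. These squares are pairwise disjoint, since $4n^2+n<4(n+1)^2-(n+1)$. Let
\[
V^*=\mathbb{Z}^2\cup\bigcup_{n\ge1}\Bigl(\bigl(\tfrac1{4n}\mathbb{Z}\bigr)^2\cap Q_n\Bigr),
\]
and let $G^*$ be the graph on $V^*$ with $x\sim y$ if and only if $0<|x-y|\le1$. A bounded set meets finitely many $Q_n$ and so contains finitely many points of $V^*$; hence $G^*$ is locally finite. The grid is a subgraph of $G^*$, and each $x$ is equal or adjacent to $\nu(x)$. So $G^*$ is connected and $d_{G^*}(x,y)\le d_{\mathbb{Z}^2}(\nu(x),\nu(y))+2$. As edges have Euclidean length at most $1$, we have $d_{G^*}(x,y)\ge|x-y|$, and \eqref{eq:round} gives $d_{\mathbb{Z}^2}(\nu(x),\nu(y))\le\sqrt2\,d_{G^*}(x,y)+2$. Thus $\nu$ is a $(\sqrt2,2)$-quasi-isometry onto $\mathbb{Z}^2$.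

Let $\varepsilon=\frac1{4n}$. The square $Q_n$ has integer corners, so it is a union of closed cells of the lattice $(\varepsilon\mathbb{Z})^2$, and every point of $Q_n$ is within $\varepsilon/\sqrt2$ of a point of $V^*\cap Q_n$. Let $x\ne y$ in $V^*\cap Q_n$, $d=|x-y|\le2\sqrt2\,n<3n$, and $k=\lceil d/(1-2\varepsilon)\rceil$. Round the points $x+\frac jk(y-x)\in Q_n$ to nearest points of $V^*\cap Q_n$; the ends $x,y$ stay fixed. Consecutive rounded points are at distance at most $1-2\varepsilon+\sqrt2\,\varepsilon<1$, so they are equal or adjacent. Since $\varepsilon\le\frac14$ we have $(1-2\varepsilon)(1+4\varepsilon)=1+2\varepsilon(1-4\varepsilon)\ge1$, and therefore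
\[
d_{G^*}(x,y)\le k\le d(1+4\varepsilon)+1=d+\frac dn+1\le d+4.
\]

Suppose that there is a $(1,A)$-quasi-isometry from $G^*$ to a planar graph $H$, and let $B=3A+4$. Given $L$, take $n\ge30L$ and translate $c_n$ to the origin. The disc of radius $30L$ lies in $Q_n$, so Lemma~\ref{lem:chart} applies with $C=4$ and gives a $(B,L)$-chart. As $B$ does not depend on $L$, this contradicts Proposition~\ref{prop:euclid} for large $L$.
\end{proof}

\section{Curved norms: proof of Theorem~\ref{thm:curved}}\label{sec:curved}

The Euclidean computation used two things: a second-order expansion of the norm near the horizontal direction, and a small drift bound for the vertical direction. The two hypotheses of Theorem~\ref{thm:curved} supply qualitative versions of them.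

\begin{lemma}\label{lem:curved}
\begin{enumerate}
\item[(i)] If \eqref{eq:curved} holds for some $w\notin\mathbb{R}u$, then an expansion of the same form, with a positive second-order coefficient, holds for every $w'\notin\mathbb{R}u$.
\item[(ii)] If the unit circle contains a $C^2$ arc of nonvanishing curvature, then the norm is curved at some unit vector that is not parallel to any nondegenerate segment in the unit circle.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Write $w'=au+bw$ with $b\ne0$. For small $q$,
\[
\|u+qw'\|=(1+aq)\Bigl\|u+\frac{bq}{1+aq}w\Bigr\|=1+(a+\gamma b)q+\tfrac12\kappa b^2q^2+o(q^2).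
\]

(ii) Let $u$ be a point of the arc other than an end, and $w$ a tangent vector at $u$. The tangent line supports the unit ball, which has $0$ in its interior, so $w\notin\mathbb{R}u$. Near $u$ the unit circle coincides with the arc and has the form $\{(1-g(y))u+yw\}$ with $g$ of class $C^2$ and $g(0)=g'(0)=0$. The ball lies on the side of the tangent line that contains $0$, so $g\ge0$, and $\kappa:=g''(0)\ne0$ because the curvature does not vanish; hence $\kappa>0$. Let $t=\|u+qw\|$, which tends to $1$ as $q\to0$. The point $(u+qw)/t$ lies on the unit circle near $u$, so $1/t=1-g(q/t)$, that is, $t=1+t\,g(q/t)=1+\frac12\kappa q^2+o(q^2)$. So the norm is curved at uncountably many points of the arc, and each line through $0$ contains at most two of them. The maximal nondegenerate segments in the unit circle have pairwise disjoint relative interiors, which are open arcs, so there are at most countably many of them and they exclude only countably many directions.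
\end{proof}

Now let the norm be curved at $u$, where $u$ is not parallel to a segment in the unit circle. Let $\lambda$ be a functional with kernel $\mathbb{R}u$ and $\max_{\|p\|=1}\lambda(p)=1$, and let $v$ be a unit vector with $\lambda(v)=1$. This $v$ is unique. Indeed, if $v'\neq v$ were another one, every point of $[v,v']$ would have norm at most $1$ and at least $\lambda=1$, so $[v,v']$ would lie in the unit circle, and $v-v'\in\ker\lambda=\mathbb{R}u$.

\begin{lemma}\label{lem:drift}
Fix $B\ge1$, and let $\rho_L$ be the least drift bound for $(B,L)$. Then $\rho_L/L\to0$ as $L\to\infty$.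
\end{lemma}

\begin{proof}
Otherwise there are $\varepsilon>0$, heights $h_j\to\infty$ and points $p_j$ with $\|p_j+h_jv\|+\|h_jv-p_j\|\le2h_j+7B$ and $|\xi(p_j)|\ge\varepsilon h_j$. The triangle inequality gives $2\|p_j\|\le2h_j+7B$, so a subsequence of $p_j/h_j$ converges to a point $p$ with $\|p+v\|+\|v-p\|\le2$ and $|\xi(p)|\ge\varepsilon$. Since $\lambda(p+v)+\lambda(v-p)=2$ and $\lambda\le\|\cdot\|$, we have $\lambda(p+v)=\|p+v\|$. Either $p+v=0$, or $(p+v)/\|p+v\|=v$ by uniqueness. In both cases $p\in\mathbb{R}v$ and $\xi(p)=0$, a contradiction.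
\end{proof}

The lemma fails without the hypothesis on segments: if $[v-\delta u,v+\delta u]$ lies in the unit circle, then $p=\delta hu$ satisfies $\|p+hv\|+\|hv-p\|=2h$, so every drift bound is at least $\delta h$.

\begin{proof}[Proof of Theorem~\ref{thm:curved}]
The last assertion is Lemma~\ref{lem:curved}(ii). Suppose that there is a $(1,A)$-quasi-isometry to a planar graph $H$, and let $B=\max(1,3A)$. By Lemma~\ref{lem:chart} with $C=0$, the graph $H$ has a $(B,L)$-chart for every $L$. By Lemma~\ref{lem:curved}(i),
\[
\|u+\tau v\|=1+\gamma\tau+\tfrac12\kappa\tau^2+\tau^2\omega(\tau),\qquad\kappa>0,\quad\omega(\tau)\to0\ \text{ as }\tau\to0.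
\]
We have no rate for $\omega$ or for $\rho_L/L$, so we take the window only a constant factor wider than $\sqrt L$ and let the factor grow at the end. Fix an integer $k$ with $4\kappa k^2\ge1$, and let $L=\ell^2$, $W=k\ell$, with $\ell$ a large integer. Then $L\ge1000B$ and $\rho_L,W\le L/100$, so Proposition~\ref{prop:monge} gives $T,x_s,z_t$. With $\Lambda=L+z_t-x_s$ and $q=t-s$ we have $|\Lambda-L|\le2\rho_L$, $\Lambda\ge\ell^2/2$, $|q|\le2k\ell$, and
\[
\|\Lambda u+qv\|=\Lambda+\gamma q+\frac{\kappa q^2}{2L}+\Bigl(\frac{\kappa q^2}{2\Lambda}-\frac{\kappa q^2}{2L}\Bigr)+\frac{q^2}{\Lambda}\,\omega\Bigl(\frac q\Lambda\Bigr).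
\]
Here $q^2/\Lambda\le8k^2$ and $|q/\Lambda|\le4k/\ell$, so the last term tends to $0$ uniformly in $s,t$ as $\ell\to\infty$. The term in parentheses has absolute value $\frac{\kappa q^2}{2\Lambda}\cdot\frac{|\Lambda-L|}{L}\le8\kappa k^2\rho_L/L$, which tends to $0$ by Lemma~\ref{lem:drift}. So for large $\ell$,
\[
T(s,t)=\Bigl[L-x_s-\gamma s+\frac{\kappa s^2}{2L}\Bigr]+\Bigl[z_t+\gamma t+\frac{\kappa t^2}{2L}\Bigr]-\frac{\kappa}{L}st+e(s,t),\qquad|e|\le11B+1\le12B.
\]
Apply Lemma~\ref{lem:table} with $\mu=\kappa/L$: we have $2\mu W=2\kappa k/\ell\le1$ for large $\ell$, and $N=4\kappa k^2\ge1$. This gives $48B+1\ge\log_2(4\kappa k^2)/4608$. Since $B$ does not depend on $k$, letting $k\to\infty$ yields a contradiction.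
\end{proof}

\section{Rational polygons: proof of Theorem~\ref{thm:polygon}}\label{sec:polygon}

A polygonal norm is curved nowhere, since $q\mapsto\|u+qw\|$ is affine on each side of $0$ for small $q$. As in Example~\ref{ex:three}(c), the density $\kappa/L$ that had to be spread evenly is absent, and the grid construction generalizes. Every vector is a nonnegative combination of two consecutive vertices of the polygon, and its norm is the sum of the coefficients. So a network of streets parallel to the vertex directions contains nearly shortest routes with a single turn. Rationality makes all crossings lie at integer distances along each street.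

\begin{proof}[Proof of Theorem~\ref{thm:polygon}]
Let the vertices be $\pm v_1,\dots,\pm v_k\in\mathbb{Q}^2$, in cyclic order $v_1,\dots,v_k,v_{k+1}:=-v_1,\dots$. Then $k\ge2$, and $v_1,\dots,v_k$ are pairwise non-parallel unit vectors. For $1\le i\le k$ let $\lambda_i$ be the functional with $\lambda_i(v_i)=\lambda_i(v_{i+1})=1$. It has rational coefficients, and it equals $1$ on the side $[v_i,v_{i+1}]$ of the polygon, so
\begin{equation}\label{eq:additive}
\|av_i+bv_{i+1}\|=a+b\qquad(a,b\ge0).
\end{equation}

\emph{The graph.} Let $g_i$ be a nonzero rational functional with kernel $\mathbb{R}v_i$. For an integer $S\ge1$ let $\mathcal{L}_i$ be the family of lines $\{g_i=Sa\}$, $a\in\mathbb{Z}$, all parallel to $v_i$, and put $\mathcal{L}_{k+1}=\mathcal{L}_1$. For $i\ne j$ the lines $g_i=Sa$ and $g_j=Sb$ meet in the point $S\,T_{ij}(a,b)$, where $T_{ij}$ is the inverse of the rational linear map $(g_i,g_j)$. Choose $S$ to be a common denominator of the coefficients of all functionals $\lambda_l\circ T_{ij}$. Then every $\lambda_l$ takes integer values at all intersection points.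

A bounded set meets finitely many of the lines, and each line carries intersection points arbitrarily far in both directions. So the intersection points and the segments between consecutive ones form a locally finite graph drawn in the plane without crossings. An edge on a line of $\mathcal{L}_i$ joins $p$ to $p+nv_i$ with $n>0$; here $n=\lambda_i(p+nv_i)-\lambda_i(p)$ is an integer, and it is the norm-length of the edge. Subdivide the edge into $n$ edges of norm-length $1$. This gives a planar graph $H$, whose vertices we identify with points of $\mathbb{R}^2$. It is connected, because non-parallel lines meet and two parallel lines meet a common third line. For the $\ell^1$ norm, with $v_1=e_1$, $v_2=e_2$, $g_1(p)=p_2$, $g_2(p)=p_1$ and $S=1$, this is the grid. Since all edges have norm-length $1$,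
\[
\|w-w'\|\le d_H(w,w')\ \text{ for all vertices }w,w',
\]
with equality if $w,w'$ lie on a common line of the arrangement.

\emph{Three constants.} Let $C_0$ be such that every point is within $C_0$ of a line of $\mathcal{L}_i$, for each $i$. Vertices on a line are spaced $1$ apart, so a point within $C_0$ of a line is within $C_0+1$ of a vertex on that line. Next, choose an integer $m\ge1$ with $g_i(m\mathbb{Z}^2)\subseteq S\mathbb{Z}$ for all $i$. Translations by $m\mathbb{Z}^2$ preserve each family $\mathcal{L}_i$, hence $H$. A bounded set contains finitely many vertices, so up to these translations there are finitely many pairs $w,w'$ with $\|w-w'\|\le C_0+1$; let $C_1$ be the largest value of $d_H(w,w')$ among them. Finally, let $\delta>0$ be the minimum over $i$ of the distances from $v_{i+1}$ to $\mathbb{R}v_i$ and from $v_i$ to $\mathbb{R}v_{i+1}$, and put $C_2=2C_0/\delta$. If $\ell\in\mathcal{L}_i$ and $\ell'\in\mathcal{L}_{i+1}$ meet at $o$, the point $o+xv_i+yv_{i+1}$ has distance at least $|y|\delta$ from $\ell$ and at least $|x|\delta$ from $\ell'$. So a point within $C_0$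 of both lines is within $C_2$ of $o$.

\emph{Upper bound.} Let $w,w'$ be vertices. The cones spanned by $v_i,v_{i+1}$ for $1\le i\le k$ cover a closed half-plane, so after possibly interchanging $w$ and $w'$ we have $w'-w=av_i+bv_{i+1}$ with $1\le i\le k$ and $a,b\ge0$. Pick $\ell\in\mathcal{L}_i$ within $C_0$ of $w$ and $\ell'\in\mathcal{L}_{i+1}$ within $C_0$ of $w'$, and let $o$ be the vertex where they meet. The point $o'=w+av_i=w'-bv_{i+1}$ is within $C_0$ of both lines, so $\|o-o'\|\le C_2$. Let $p\in\ell$ and $p'\in\ell'$ be vertices within $C_0+1$ of $w$ and $w'$. Then $\|p-o\|\le(C_0+1)+a+C_2$ and $\|o-p'\|\le C_2+b+(C_0+1)$. Going from $w$ to $p$, along $\ell$ to $o$, along $\ell'$ to $p'$, and to $w'$, and using \eqref{eq:additive}, we get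
\[
d_H(w,w')\le2C_1+\|p-o\|+\|o-p'\|\le\|w-w'\|+A,\qquad A:=2(C_0+1+C_1+C_2).
\]
The vertex set is $(C_0+1)$-dense, so the inclusion of $V(H)$ in $(\mathbb{R}^2,\|\cdot\|)$ is a $(1,A)$-quasi-isometry. By Lemma~\ref{lem:inverse}, sending $x$ to a vertex $w_x$ with $\|w_x-x\|\le A$ is a $(1,3A)$-quasi-isometry from $(\mathbb{R}^2,\|\cdot\|)$ to $H$. This proves the first assertion.

\emph{The graph $G$.} Let $\varepsilon>0$, and choose $\theta\in(0,\pi)$ with $\cos(\theta/2)\ge1/(1+\varepsilon)$. The rational points $\pm\bigl(\frac{1-t^2}{1+t^2},\frac{2t}{1+t^2}\bigr)$, $t\in\mathbb{Q}$, are dense in the Euclidean unit circle, so there is a finite centrally symmetric set of them with consecutive angular gaps at most $\theta$. Its convex hull lies in the unit disc and contains the disc of radius $\cos(\theta/2)$, so the corresponding norm satisfies $|\cdot|\le\|\cdot\|_\varepsilon\le(1+\varepsilon)|\cdot|$. Let $H$, $A$ and $x\mapsto w_x$ be as above for this norm. For $x,y\in\mathbb{Q}^2$, \eqref{eq:ceil} gives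
\[
d_G(x,y)-1-3A\le\|x-y\|_\varepsilon-3A\le d_H(w_x,w_y)\le\|x-y\|_\varepsilon+3A\le(1+\varepsilon)\,d_G(x,y)+3A.
\]
If $w\in V(H)$ and $x\in\mathbb{Q}^2$ satisfies $\|x-w\|_\varepsilon\le1$, then $d_H(w_x,w)\le\|w_x-w\|_\varepsilon+A\le2A+1$. So $G$ is $(1+\varepsilon,3A+1)$-quasi-isometric to $H$. Every $M>1$ is therefore admissible for $G$, and $M=1$ is excluded by Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{GV}
Agelos Georgakopoulos and Federico Vigolo, \emph{Triangulating surfaces quasi-isometrically}, arXiv:2603.21189 (2026).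

\end{thebibliography}
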